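# Free algebras of modular forms on Eisenstein ball quotients

## 1. A half plane in disguise: the modular forms of $\mathrm U(H)$

Put $E=\mathbb Q(\sqrt{-3})$, $\omega=e^{2\pi i/3}$, $\mathcal O=\mathbb Z[\omega]$, $\theta=\sqrt{-3}=i\sqrt3=1+2\omega$ and $\mu_6=\mathcal O^\times$. The ring $\mathcal O$ is a PID, so lattices over it are free. Write $\mathrm{Tr}\,\alpha=\alpha+\bar\alpha$. Hermitian forms are linear in the first variable, and the **norm** of $x$ is $\langle x,x\rangle$. A Hermitian lattice is **unimodular** if its Gram matrix is invertible over $\mathcal O$.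

The smallest lattice of interest is
$$H=\mathcal Oc\oplus\mathcal Od,\qquad \langle c,c\rangle=\langle d,d\rangle=0,\quad \langle c,d\rangle=1 ,$$
of signature $(1,1)$. On $v=z_1c+z_2d$ the norm is $2\,\mathrm{Re}(z_1\bar z_2)$. Let $\mathcal A_1\subset H\otimes_{\mathcal O}\mathbb C$ be the set of vectors of positive norm and $\Gamma_1=\mathrm U(H)$. A modular form of weight $k$ for $\Gamma_1$ is a holomorphic $f$ on $\mathcal A_1$ with
$$f(tv)=t^{-k}f(v)\ (t\in\mathbb C^*),\qquad f(\gamma v)=f(v)\ (\gamma\in\Gamma_1),$$
such that for every primitive isotropic $c'$ the function $f(v)\langle v,c'\rangle^k$ is bounded on $\{\langle v,v\rangle>K|\langle v,c'\rangle|^2\}$ for $K\gg0$. Since $\mu_6\subset\Gamma_1$, there are no nonzero forms unless $6\mid k$. Let $R_1$ be the graded algebra of these forms. Let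
$$a=\sum_{x\in\mathcal O}q^{|x|^2}=1+6q+0q^2+\cdots,\qquad \Delta=\eta(\tau)^6\eta(3\tau)^6=q-6q^2+9q^3+\cdots ,\qquad q=e^{2\pi i\tau}.$$

**Proposition 1.1.** $R_1=\mathbb C[a^6,\Delta]$, a polynomial algebra on two generators of weight $6$.

**Step 1: forms of level 3.** This step collects the classical facts to which everything will be reduced. Let $\chi_{-3}$ be the quadratic character mod $3$, and
$$C=\frac{\eta(3\tau)^9}{\eta(\tau)^3}=q+\cdots,\qquad b^3=\frac{\eta(\tau)^9}{\eta(3\tau)^3}=1-9q+\cdots .$$
Recall that $a\in M_1(\Gamma_1(3))$, that $C,b^3\in M_3(\Gamma_1(3))$, and that $\dim M_k(\Gamma_1(3))=\lfloor k/3\rfloor+1$. The form $a^{k-3j}C^j$ vanishes to order exactly $j$ at $\infty$, so these forms for $0\le j\le k/3$ are a basis, and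
$$\bigoplus_kM_k(\Gamma_0(3),\chi_{-3}^k)=M_*(\Gamma_1(3))=\mathbb C[a,C].$$
In $M_3$, comparing the coefficients of $1$ and $q$ gives $a^3=b^3+27C$.

For weight $k$ put $(F|W)(\tau)=(\sqrt3\tau/i)^{-k}F(-1/3\tau)$. This is multiplicative in $F$, and it is an involution because $\frac{\sqrt3\tau}{i}\cdot\frac{\sqrt3}{i}\cdot\frac{-1}{3\tau}=1$. Poisson summation for $\mathcal O$ with the form $\mathrm{Tr}(x\bar y)$, whose determinant is $3$ and whose dual lattice is $\theta^{-1}\mathcal O$, gives $a(-1/\tau)=\frac{\tau}{i\sqrt3}a(\tau/3)$, that is, $a|W=a$. From $\eta(-1/\tau)=\sqrt{\tau/i}\,\eta(\tau)$ we get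
$$C(-1/3\tau)=\frac{(\tau/i)^{9/2}\eta(\tau)^9}{(3\tau/i)^{3/2}\eta(3\tau)^3}=3^{-3/2}(\tau/i)^3b^3 ,$$
hence $27\,C|W=b^3=a^3-27C$. With $C'=C-a^3/54$ the involution is $a\mapsto a$, $C'\mapsto-C'$, so its invariants are $\mathbb C[a,C'^2]$. Since $\Delta=Cb^3=C(a^3-27C)=27(a^6/54^2-C'^2)$,
$$\mathbb C[a,C]^W=\mathbb C[a,\Delta],\qquad \Delta|W=\Delta.\tag{1}$$
The form $\Delta$ has weight $6$, trivial character, and no zero on the upper half plane.

**Step 2: generators of $\Gamma_0(3)$.** We need them to recognize $\Gamma_0(3)$-forms. With $T=\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$ and $S=\left(\begin{smallmatrix}0&-1\\1&0\end{smallmatrix}\right)$, the group $\Gamma_0(3)$ is generated by $-1$, $T$ and $ST^3S^{-1}=\left(\begin{smallmatrix}1&0\\-3&1\end{smallmatrix}\right)$. Indeed, right multiplication by powers of the last two changes the bottom row $(c,d)$ by $d\mapsto d+mc$ and $c\mapsto c+3md$. If $c\ne0$, first make $|d|\le|c|/2$; here $d\ne0$, because $3\mid c$ and $\gcd(c,d)=1$. Then make $|c|\le\frac32|d|$. Now $|c|$ has dropped by a factor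 at most $\frac34$. Repeating, we reach $c=0$, and the matrix is $\pm T^m$.

**Step 3: generators of $\Gamma_1$.** The claim is that $\Gamma_1$ is generated by $\mu_6$, the map $c\mapsto c,\ d\mapsto d+\theta c$, and the swap $c\leftrightarrow d$. First, if $gc=\zeta c$, multiply by a scalar to get $gc=c$. Then $gd=d+\alpha c$ with $\mathrm{Tr}\,\alpha=0$, and the trace-zero elements of $\mathcal O$ are $\theta\mathbb Z$ ($m+n\omega$ has trace $2m-n$). Next let $\alpha c+\beta d$ be primitive isotropic with $\beta\ne0$. Then $\mathrm{Re}(\alpha/\beta)=0$, and by powers of the translation, which keep $\beta$, we may assume $|\mathrm{Im}(\alpha/\beta)|\le\sqrt3/2$. Now $|\alpha|^2\le\frac34|\beta|^2$, so the swap lowers $|\beta|^2\in\mathbb Z_{\ge0}$. Repeating, we reach $\beta=0$ and a unit times $c$. Given $g\in\Gamma_1$, apply this to $gc$: some $h$ in the generated group makes $hg$ stabilize $Ec$, and then $hg$ is in that group as well. In particular $\Gamma_1$ has one orbit of isotropic lines, that is, one cusp.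

**Step 4: translation.** Now we turn forms on $\mathcal A_1$ into forms on the half plane. For $k\in6\mathbb Z$ put $F(\tau)=f(-\theta\tau\,c+d)$; the point is in $\mathcal A_1$ exactly when $\mathrm{Im}\,\tau>0$, since $\mathrm{Re}(-\theta\tau)=\sqrt3\,\mathrm{Im}\,\tau$. The translation says $F(\tau+1)=F(\tau)$. The swap says $f(zc+d)=f(c+zd)=z^{-k}f(z^{-1}c+d)$; with $z=-\theta\tau=\sqrt3\tau/i$ we have $z^{-1}=-\theta\cdot(-1/3\tau)$, so it reads $F|W=F$. The cusp condition says that $F$ is a power series in $q$. Conjugating $T$ by $\tau\mapsto-1/3\tau$ gives $\tau\mapsto\tau/(1-3\tau)$, so $F$ is invariant under the generators of $\Gamma_0(3)$ ($k$ is even), and it is holomorphic at $\infty$ and, by $W$, at the cusp $0$. So $F\in\mathbb C[a,\Delta]_k$ by (1). Conversely every element of $\mathbb C[a,\Delta]_k$ with $6\mid k$ satisfies the conditions. As $6\mid k$, it is a combination of $a^{k-6j}\Delta^j=(a^6)^{k/6-j}\Delta^j$. These vanish to distinct orders at $\infty$, so $a^6,\Delta$ are algebraically independent. $\square$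

So $X_1=\operatorname{Proj}R_1$ is a projective line, and since $\Delta/a^6=q+\cdots$, its local ring at the cusp is $\mathbb C\{q\}$.

This case was easy because the ring of level 3 was already known. What changes when the lattice is larger? The domain becomes a ball of dimension $n$, with no classical ring to compare to, and the quotient acquires singular points. The natural hope is induction on $n$: the smaller ball sits in the larger one as the mirror of a reflection.

## 2. Free algebras in dimension $n$, and the bound seven

Let $E$ be an imaginary quadratic field with odd discriminant, $L$ a Hermitian lattice over $\mathcal O_E$ of signature $(1,n)$, and $\Gamma<\mathrm U(L)$ an arithmetic subgroup. It acts on the ball $\mathbb B^n=\{[v]\in\mathbb P(L\otimes_{\mathcal O_E}\mathbb C)\mid\langle v,v\rangle>0\}$. The algebra $M_*(\Gamma)=\bigoplus_kM_k(\Gamma)$ of modular forms is **free** if it is a polynomial algebra in finitely many algebraically independent homogeneous generators. Maeda and Ohara ("Finiteness of Free Algebras of Modular Forms on Unitary Groups",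 arXiv:2505.13698, 2025) give the following as a conjecture of Wang and Williams, for $n>2$: *$M_*(\Gamma)$ is not free for $n>5$.* The question is whether this holds for all $E$, $L$, $\Gamma$. It does not, and the counterexamples are as classical as one could wish.

From now on $E=\mathbb Q(\sqrt{-3})$. For $n\ge1$ let
$$L_n=H\oplus\mathcal O^{n-1}(-1),\quad V=L_n\otimes_{\mathcal O}\mathbb C,\quad \mathcal A=\mathcal A_n=\{v\in V:\langle v,v\rangle>0\},\quad\Gamma_n=\mathrm U(L_n).$$
It is unimodular of signature $(1,n)$. For instance, on $L_2=H\oplus\mathcal Oe$ with $\langle e,e\rangle=-1$ the norm of $z_1c+z_2d+ye$ is $2\,\mathrm{Re}(z_1\bar z_2)-|y|^2$. For a character $\chi$ of $\Gamma$, $M_k(\Gamma,\chi)$ is the space of holomorphic $f$ on $\mathcal A$ with $f(tv)=t^{-k}f(v)$ and $f(\gamma v)=\chi(\gamma)f(v)$. For $n=1$ holomorphy at the cusps is required as in Section 1; for $n\ge2$ it is automatic (Koecher). Write $M_k(\Gamma)=M_k(\Gamma,1)$ and $R_n=M_*(\Gamma_n)$; again $M_k(\Gamma_n)=0$ unless $6\mid k$, and $M_0(\Gamma_n)=\mathbb C$.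

**Theorem A.** For $2\le n\le7$, $R_n$ is a polynomial algebra on $n+1$ generators, of weights

| $n$ | weights |
|---|---|
| 2 | 6, 12, 18 |
| 3 | 6, 12, 18, 30 |
| 4 | 6, 12, 18, 24, 30 |
| 5 | 6, 12, 18, 18, 24, 30 |
| 6 | 6, 12, 12, 18, 18, 24, 30 |
| 7 | 6, 6, 12, 12, 18, 18, 24, 30 |

The cases $n=6,7$ disprove the conjecture.

**Theorem B.** Let $L$ be a unimodular Hermitian $\mathcal O$-lattice of signature $(1,n)$, $n\ge2$. Then $L\cong L_n$, and $M_*(\mathrm U(L))$ is free if and only if $n\le7$.

**Corollary C.** For $3\le n\le7$ there is a subgroup $\Gamma_n'\subset\Gamma_n$ of index $6$ with $M_*(\Gamma_n')$ free; its weights are those of $R_n$ with one weight $6(8-n)$ replaced by $8-n$.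

The largest $n$ for which some pair $(L,\Gamma)$, over arbitrary $E$, has a free algebra is not determined here.

The mechanism for proving freeness is elementary algebra.

**Lemma 2.1.** Let $R=\bigoplus_{k\ge0}R_k$ be a graded domain with $R_0=\mathbb C$, finitely generated, of dimension $n+1$. Let $\Phi\in R$ be homogeneous of positive degree, and let $g_1,\dots,g_n$ be homogeneous of positive degree such that their images generate $R/\Phi R$. Then $R=\mathbb C[g_1,\dots,g_n,\Phi]$ is a polynomial algebra.

*Proof.* For homogeneous $f$ of degree $k$ there is a polynomial $P$ with $f-P(g)=\Phi h$, where $\deg h<k$; by induction on $k$, the $n+1$ elements generate. The kernel of the surjection from a polynomial ring in $n+1$ variables onto $R$ is a prime ideal with quotient of dimension $n+1$, so it is $0$. $\square$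

## 3. The coefficient of $q^1$: why restriction $R_2\to R_1$ is not onto

For $n\ge2$ take a vector $r\in L_n$ of norm $-1$, for example the last basis vector. Then $r^\perp\cong L_{n-1}$, and restricting functions to $r^\perp$ should map $R_n$ to $R_{n-1}$. The first plan is: find a form $\Phi_n$ that generates the kernel, show that the restriction is onto, and apply Lemma 2.1, starting from $R_1$. This section shows that surjectivity already fails for $n=2$, and exactly how.

Write $v=z_1c+z_2d+ye\in V=L_2\otimes\mathbb C$ and normalize $z_2=1$, $z=z_1$; then $\langle v,c\rangle=1$ and $\mathcal A$ is $2\,\mathrm{Re}\,z>|y|^2$. The group $\Gamma_2$ contains the scalars $\mu_6$, the swap $c\leftrightarrow d$, and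
$$z\mapsto z+\theta;\qquad T_x:(z,y)\mapsto(z+\bar xy+\alpha_x,\ y+x)\quad(x,\alpha_x\in\mathcal O,\ \mathrm{Tr}\,\alpha_x=|x|^2);\qquad y\mapsto\zeta y\ (\zeta\in\mu_6).$$
One may take $\alpha_x=-|x|^2\omega$, and $\alpha_x$ is unique modulo $\theta\mathbb Z$.

**Stabilizer of the cusp.** We check that these elements, without the swap, generate the stabilizer of $Ec$ in $\Gamma_2$. Let $g$ stabilize $Ec$. After a scalar, $gc=c$; after some $y\mapsto\zeta y$, $g$ acts trivially on $c^\perp/c=\mathcal Oe$. Then $ge=e+a'c$ and $gd=d+xe+\alpha c$. Now $\langle gd,gd\rangle=0$ gives $\mathrm{Tr}\,\alpha=|x|^2$, and $\langle gd,ge\rangle=0$ gives $\bar a'=x$. So $g$ sends $zc+d+ye$ to $(z+\bar xy+\alpha)c+d+(y+x)e$: it is a $T_x$, up to a translation by $\theta\mathbb Z$. Conversely the computation shows $T_x\in\Gamma_2$.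

**Lemma 3.1.** Let $F(z,y)$ be holomorphic on $\{2\,\mathrm{Re}\,z-|y|^2>K\}$ and invariant under $z\mapsto z+\theta$, all $T_x$, and $y\mapsto\zeta y$. Put $q=e^{-2\pi z/\sqrt3}$ (this is $e^{2\pi i\tau}$ for $z=-\theta\tau$) and expand $F=\sum_l\varphi_l(y)q^l$. Then:

(a) $\varphi_l=0$ for $l<0$, and $\varphi_0$ is constant;

(b) $\varphi_1=0$;

(c) the restrictions to $y=0$ of such functions $F$ (for varying $K$) are exactly the germs in $\mathbb C\{q\}$ without $q^1$-term.

*Proof.* The $\varphi_l$ are entire, and invariance means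
$$\varphi_l(y+x)=\varphi_l(y)\,e^{2\pi l(\bar xy+\alpha_x)/\sqrt3},\qquad \varphi_l(\zeta y)=\varphi_l(y).\tag{2}$$
(a) Since $\mathrm{Re}\,\alpha_x=|x|^2/2$, the function $|\varphi_l(y)|e^{-\pi l|y|^2/\sqrt3}$ is $\mathcal O$-periodic, hence bounded. For $l<0$ the entire function $\varphi_l$ tends to $0$ at infinity, so it is $0$. For $l=0$ it is bounded, so constant.

(b) For $l\ge1$ the first equation in (2) describes sections of a line bundle on $\mathbb C/\mathcal O$. The factors are well defined because changing $\alpha_x$ by $\theta$ changes the exponent by $2\pi il$; they satisfy the cocycle condition because $\alpha_{x+x'}\equiv\alpha_x+\alpha_{x'}+\bar xx'$ mod $\theta\mathbb Z$, both sides having the same trace. Its degree is the number of zeros in a period cell. The function $\log|\varphi_l|-\pi l|y|^2/\sqrt3$ is periodic, so the density of zeros is $\frac1{2\pi}\cdot\frac{4\pi l}{\sqrt3}=2l/\sqrt3$ on average, and the covolume of $\mathcal O$ is $\sqrt3/2$: the degree is $l$. For $l=1$, by Riemann–Roch, there is a unique solution $\vartheta$ up to scalars,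 with one simple zero mod $\mathcal O$. Since $\alpha_{\zeta x}\equiv\alpha_x$, the function $\vartheta(\zeta y)$ satisfies the same equations, so it is a multiple of $\vartheta(y)$, and the zero $y_0$ satisfies $(1-\zeta)y_0\in\mathcal O$. For $\zeta=e^{\pi i/3}$, $1-\zeta$ is a unit, so $y_0\in\mathcal O$, and we may take $y_0=0$. Comparing linear terms at $0$, $\vartheta(\zeta y)=\zeta\vartheta(y)$. Now $\varphi_1=s\vartheta$ with $\varphi_1(\zeta y)=\varphi_1(y)$ forces $s=0$.

(c) By (a) and (b), restrictions lie in $\mathbb C\{q\}$ and have no $q^1$-term. Conversely let $\wp$ be the Weierstrass function of $\mathcal O$; it satisfies $\wp(\zeta y)=\zeta^{-2}\wp(y)$ and $\wp'(\zeta y)=\zeta^{-3}\wp'(y)$. So $s=\vartheta^2\wp\,q^2$ and $t=\vartheta^3\wp'\,q^3$ are holomorphic and invariant. By the bound in (a), their absolute values are at most a constant times $e^{-\pi l(2\mathrm{Re}\,z-|y|^2)/\sqrt3}$ with $l=2,3$, so they are small when $K$ is large. Therefore $G(s,t)$ is again such a function for every convergent power series $G$. On $y=0$, $s$ and $t$ are the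 nonzero multiples $\vartheta'(0)^2q^2$ and $-2\vartheta'(0)^3q^3$. A germ without $q^1$-term is a convergent series in $q^2$ plus $q^3$ times a convergent series in $q^2$, so it is obtained. $\square$

For $f\in M_k(\Gamma_2)$ the function $F=f|_{z_2=1}$ satisfies the hypotheses (scalars act trivially as $6\mid k$). By (a) its restriction to $e^\perp=H$ is holomorphic at the cusp, so restriction really maps $R_2$ to $R_1$. By (b), $\Delta=q+\cdots$ is not in the image. The obstruction is local: it sits at the cusp, and it is caused by the $\mu_6$ acting on $c^\perp/c$.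

The plan survives in modified form. We shall see that for $n\ge3$ nothing is lost, neither at the cusps (a depth argument) nor globally (a vanishing theorem), and that for $n=2$ the $q^1$-coefficient is the only loss. This needs four ingredients: lattice facts (Section 4), the form $\Phi_n$ (Section 5), geometry of $X_n=\operatorname{Proj}R_n$ (Sections 6, 7), and a local study of the restriction (Section 8).

## 4. Unimodular Eisenstein lattices and their reflections

**Lemma 4.1.** (a) If $c$ is primitive isotropic in a unimodular $L$, then $c$ lies in a copy of $H$, and $L=H\oplus M$ with $M\cong c^\perp/c$ unimodular. (b) Every unimodular $L$ of signature $(1,n)$, $n\ge2$, is isomorphic to $L_n$. For every norm $-1$ vector $r\in L_n$ ($n\ge2$), $r^\perp\cong L_{n-1}$, and $\Gamma_n$ is transitive on norm $-1$ vectors. (c) A positive definite unimodular $M$ of rank $m$, $1\le m\le6$, contains a vector of norm $1$ or $2$.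

*Proof.* (a) As $c$ is primitive and $L$ unimodular, there is $d$ with $\langle d,c\rangle=1$. Replacing $d$ by $d+\alpha c$ changes $t=\langle d,d\rangle\in\mathbb Z$ to $t+\mathrm{Tr}\,\alpha$; take $\alpha=t\omega$, of trace $-t$. The copy of $H$ so obtained is unimodular, hence splits off, and $c^\perp=\mathcal Oc\oplus M$.

(b) A unimodular lattice of signature $(1,k)$, $k\ge2$, is isotropic by Meyer's theorem, since its trace form is indefinite in at least $6$ variables. One of signature $(1,1)$ has determinant in $\mathbb Q\cap\mathcal O^\times=\{\pm1\}$, of negative sign, so $-\det=1$ is a norm from $E$; diagonalizing over $E$ as $\alpha|x|^2+\beta|y|^2$, $-\beta/\alpha$ is a norm, so the form is isotropic, and the lattice is $H$ by (a). For $k\ge2$ write $L=H\oplus M$ by (a). The vector $c+\omega d$ has norm $\omega+\bar\omega=-1$, so it splits off: $L=\mathcal O(c+\omega d)\oplus L''$ with $L''$ unimodular of signature $(1,k-1)$. Induction gives $L\cong L_n$. If $r\in L_n$ has norm $-1$, then $L_n=\mathcal Or\oplus r^\perp$ with $r^\perp$ unimodular of signature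 $(1,n-1)$, hence $\cong L_{n-1}$ (by the case of signature $(1,1)$ if $n=2$). Given $r,r'$, combine $r\mapsto r'$ with an isometry $r^\perp\cong r'^\perp$.

(c) With the bilinear form $\mathrm{Tr}\langle x,y\rangle$, $M$ is an even $\mathbb Z$-lattice of rank $2m$ with dual $\theta^{-1}M$, discriminant $3^m$ and level $3$. So $\Theta_M=\sum_{x\in M}q^{\langle x,x\rangle}\in M_m(\Gamma_0(3),\chi_{-3}^m)$, and Poisson summation gives $\Theta_M|W=\Theta_M$, as for $a$. By (1), $\Theta_M=a^m$ if $m\le5$, and $\Theta_M=a^6+\beta\Delta$ if $m=6$. For $m\le5$ there are $6m>0$ vectors of norm $1$. For $m=6$, $\Theta_M=1+(36+\beta)q+(540-6\beta)q^2+\cdots$; if there are no vectors of norm $1$, then $\beta=-36$ and there are $756$ vectors of norm $2$. $\square$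

**Definition.** A **reflection** in $\Gamma_n$ is an element $\sigma\ne1$ fixing pointwise a hyperplane of $V$ that contains a vector of positive norm; that hyperplane is its **mirror**.

The condition on the mirror matters. The map $z\mapsto z+\theta$ of Section 3 fixes the hyperplane $c^\perp$ pointwise, but $c^\perp$ contains no positive vector, and this unipotent map is not a reflection in our sense. The map $y\mapsto\zeta y$ ($\zeta\neq 1$) is one, with mirror $e^\perp$; so is the swap $c\leftrightarrow d$, with mirror $(c-d)^\perp$, where $c-d$ has norm $-2$.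

**Lemma 4.2.** Let $n\ge2$. (a) The reflections in $\Gamma_n$ are those in $r^\perp$ with $r$ of norm $-1$ (all determinants $\zeta\in\mu_6\setminus\{1\}$ occur) and those in $r^\perp$ with $r$ of norm $-2$ (determinant $-1$ only). (b) An element of $\Gamma_n$ fixing a hyperplane of $\mathbb B^n$ pointwise is an element of $\mu_6$ times the identity or a reflection. (c) Norm $-1$ vectors $r,r'$ whose mirrors meet in $\mathbb B^n$ are orthogonal or proportional. (d) No norm $-2$ mirror is a norm $-1$ mirror.

*Proof.* (a) Let $\sigma$ be a reflection. Its mirror $\ker(\sigma-1)$ is $E$-rational and contains a positive vector $v$; its orthogonal complement is a line in the negative definite space $v^\perp$, spanned by a primitive $r\in L_n$ with $\langle r,r\rangle=-N<0$. So $\sigma$ has the form $x\mapsto x-(1-\zeta)\frac{\langle x,r\rangle}{\langle r,r\rangle}r$ with $\zeta=\det\sigma\in\mathcal O^\times=\mu_6$, $\zeta\ne1$. As $\langle L_n,r\rangle=\mathcal O$ and $r$ is primitive, such a map preserves $L_n$ if and only if $N\mid1-\zeta$ in $\mathcal O$. Since $|1-\zeta|^2\in\{1,3,4\}$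 with $4$ only for $\zeta=-1$, this means $N=1$, or $N=2$ and $\zeta=-1$. Conversely a vector of norm $-1$ or $-2$ is primitive, because $2$ is not a norm from $\mathcal O$; so all these occur.

(b) Let $g$ fix every line in an open part of a hyperplane $U\subset V$ meeting $\mathcal A$. Then $g$ is a scalar $\alpha$ on $U$, and its characteristic polynomial $(x-\alpha)^n(x-\beta)$ lies in $E[x]$. If $\alpha\notin E$, a conjugate $\alpha'\ne\alpha$ would also have multiplicity $\ge n$, but $2n>n+1$. So $\alpha\in E$ is an algebraic integer, and $|\alpha|=1$ because $U$ contains a positive vector. Hence $\alpha\in\mu_6$, and $\alpha^{-1}g$ is the identity or a reflection.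

(c) Both are orthogonal to a positive vector, so if they are not proportional, their span is negative definite of dimension $2$, and $|\langle r,r'\rangle|^2<1$. As this is an integer, $\langle r,r'\rangle=0$.

(d) Otherwise $r'=\lambda r$ with $\lambda\in E$ and $|\lambda|^2=2$, but $2$ is inert in $E$ and not a norm. $\square$

## 5. Two Borcherds products

We now build, for $2\le n\le7$, a form vanishing exactly on the norm $-1$ mirrors, and a companion for the norm $-2$ mirrors, which will be needed to compute the canonical class.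

**Proposition 5.1.** Let $2\le n\le7$, $w_1=8-n$, $N=13-n$, $w_2=-3N^2+27N+75$. There are holomorphic functions $\Phi_n,\Psi_n$ on $\mathcal A_n$, homogeneous of degrees $-6w_1$, $-6w_2$, transforming under $\Gamma_n$ by finite-order characters. The divisor of $\Phi_n$ (resp. $\Psi_n$) is $6$ times the sum of all norm $-1$ (resp. norm $-2$) mirrors. The character $\chi_n$ of $\Phi_n$ is trivial on $\mu_6$ and on all reflections.

**Step 1: the Weil representation.** This step fixes the type of vector-valued form that Borcherds' theorem takes as input. Let $\Lambda=L_n$ with $(x,y)=\mathrm{Tr}\langle x,y\rangle$, an even lattice of signature $(2,2n)$ with quadratic form $\mathsf Q(x)=(x,x)/2=\langle x,x\rangle$. Its dual is $\Lambda'=\theta^{-1}L_n$, so $\Lambda'/\Lambda\cong\mathbb F_3^{n+1}$, and $3\mathsf Q(\Lambda')\subset\mathbb Z$, as $\mathsf Q(\theta^{-1}x)=\langle x,x\rangle/3$. Write $e(t)=e^{2\pi it}$. On the space with basis $\mathfrak e_\gamma$, $\gamma\in\Lambda'/\Lambda$ (of dimension $27$ for $n=2$), the Weil representation $\rho$ of $\mathrm{SL}_2(\mathbb Z)$,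 as in Borcherds (Invent. Math. 132 (1998)), is
$$\rho(T)\mathfrak e_\gamma=e(\mathsf Q(\gamma))\mathfrak e_\gamma,\qquad \rho(S)\mathfrak e_\gamma=i^{n-1}3^{-(n+1)/2}\sum_\delta e(-(\gamma,\delta))\mathfrak e_\delta,\qquad\rho(-1)\mathfrak e_0=(-1)^{n-1}\mathfrak e_0 .$$
Since $\rho(T^3)=1$, both $T$ and $ST^3S^{-1}$ fix $\mathfrak e_0$. By Step 2 of Section 1, $\rho(A)\mathfrak e_0=\chi_{-3}(A)^{n+1}\mathfrak e_0$ for $A\in\Gamma_0(3)$, where $\chi_{-3}(A)$ is the value at the lower right entry.

**Step 2: the input form.** We lift a scalar form of level 3. Let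
$$F=\frac{a^{7-n}}{\Delta}\ \ \text{(case 1)},\qquad F=\frac{a^{7-n}(a^6+\beta\Delta)}{\Delta^2},\quad\beta=-(6N+12)\ \ \text{(case 2)}.$$
Here $7-n\ge0$. So $F=\sum b(m)q^m$ is holomorphic on the upper half plane, of weight $1-n$, with character $\chi_{-3}^{7-n}=\chi_{-3}^{n+1}$, with integral coefficients, and $F|W=F$. Put
$$f=\sum_{A\in\Gamma_0(3)\backslash\mathrm{SL}_2(\mathbb Z)}(F|A)\,\rho(A)^{-1}\mathfrak e_0 .$$
For $B\in\Gamma_0(3)$ the factors from $F|BA$ and $\rho(BA)^{-1}\mathfrak e_0$ cancel, so $f$ is well defined; reindexing the sum, $f|M=\rho(M)f$, so $f$ is weakly holomorphic of weight $1-n$ and type $\rho$. Cosets are $1,S,ST,ST^2$. From $F|W=F$ at $\tau/3$,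
$$(F|S)(\tau)=\tau^{n-1}F(-1/\tau)=(\sqrt3\,i)^{n-1}F(\tau/3),\qquad \rho(S)^{-1}\mathfrak e_0=i^{-(n-1)}3^{-(n+1)/2}\sum_\delta\mathfrak e_\delta ,$$
and so
$$f=F\mathfrak e_0+\tfrac13\sum_{j=0}^2\sum_\delta F\big(\tfrac{\tau+j}3\big)e(-j\mathsf Q(\delta))\,\mathfrak e_\delta .$$
The sum over $j$ selects exponents in $\mathsf Q(\delta)+\mathbb Z$. With $f=\sum c_\delta(m)q^m\mathfrak e_\delta$ this says
$$c_0(m)=b(m)+b(3m),\qquad c_\delta(m)=b(3m)\ \ (\delta\ne0,\ m\in\mathsf Q(\delta)+\mathbb Z).\tag{3}$$

**Step 3: the principal parts.** They determine weight and divisor. In case 1, $F=(1+6(7-n)q+\cdots)\,q^{-1}(1+6q+\cdots)=q^{-1}+6(8-n)+\cdots$. In case 2, use $a^N=1+6Nq+18N(N-1)q^2+\cdots$ and $\Delta^{-2}=q^{-2}(1+12q+90q^2+\cdots)$. The coefficient of $q^{-1}$ in $F=a^N\Delta^{-2}+\beta a^{7-n}\Delta^{-1}$ is $6N+12+\beta=0$, and with $8-n=N-5$,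
$$b(0)=18N(N-1)+72N+90-36(N+2)(N-5)=-18N^2+162N+450=6w_2 .$$
So $F=q^{-N_0}+b(0)+\cdots$ with $N_0=1$, $b(0)=6w_1$ in case 1, and $N_0=2$, $b(0)=6w_2$ in case 2. By (3), the nonzero coefficients of negative index are $c_0(-N_0)=1$ and $c_\delta(-N_0/3)=1$ for $\delta\ne0$, $\mathsf Q(\delta)\equiv-N_0/3$ mod $1$; and $c_0(0)=2b(0)$. All coefficients depend only on $\mathsf Q(\delta)$ and on whether $\delta=0$, so $f$ is invariant under $\mathrm O(\Lambda)$.

**Step 4: the product on the orthogonal domain.** Let $\mathrm O^+(\Lambda)$ be the subgroup of $\mathrm O(\Lambda)$ preserving a component of $\{Z\in\Lambda\otimes\mathbb C:(Z,Z)=0,(Z,\bar Z)>0\}$. By Borcherds' Theorem 13.3 there is a meromorphic automorphic form $B$ on this component for $\mathrm O^+(\Lambda)$, of weight $c_0(0)/2=b(0)$ (homogeneous of degree $-b(0)$), with a unitary character, whose zeros and poles lie on divisors $\lambda^\perp$ with $\lambda\in\Lambda'$ of negative norm; its order along $\lambda^\perp$ is $\sum_{t>0,\,t\lambda\in\Lambda'}c_{t\lambda}(\mathsf Q(t\lambda))$. Contributions come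 from $x\in L_n$ with $\langle x,x\rangle=-N_0$ and from $\theta^{-1}x$ with such $x$ (here $\theta^{-1}x\notin L_n$, since $3\nmid N_0$). Vectors of $\Lambda'$ on one real line differ by rational factors. Two with the same $\mathsf Q$ differ by a sign, and $\mathsf Q=-N_0$ and $-N_0/3$ cannot both occur on a line, since $\sqrt3\notin\mathbb Q$. So $B$ is holomorphic, with simple zeros exactly on these $x^\perp$ and $(\theta^{-1}x)^\perp$. The character has finite order: $\mathrm{SO}(2,2n)$ is simple of real rank $2$ for $n\ge2$, so $\mathrm O^+(\Lambda)$ has property (T), and its abelianization is finite.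

**Step 5: restriction to the ball.** Let $\mathbf j$ be multiplication by $i$ on $V=\Lambda\otimes\mathbb R$ and $\iota(v)=\frac12(v\otimes1-\mathbf jv\otimes i)\in\Lambda\otimes\mathbb C$. Then $\iota(iv)=\frac12(\mathbf jv\otimes1+v\otimes i)=i\,\iota(v)$, so $\iota$ is $\mathbb C$-linear, and it is $\mathrm U(V)$-equivariant. Extending the pairing as $(x,y)=2\,\mathrm{Re}\langle x,y\rangle$ we have $(\mathbf jv,\mathbf jv)=(v,v)$ and $(v,\mathbf jv)=0$, so
$$(\iota v,\iota v)=0,\qquad(\iota v,\overline{\iota v})=\tfrac12(v,v)=\langle v,v\rangle,\qquad(\iota(v),x)=\mathrm{Re}\langle v,x\rangle-i\,\mathrm{Re}(i\langle v,x\rangle)=\langle v,x\rangle .$$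
As $\mathrm U(1,n)$ and $\mathcal A$ are connected, $\Gamma_n\subset\mathrm O^+(\Lambda)$ and $\iota(\mathcal A)$ lies in one component, which we take for $B$. Put $\Phi_n$ (case 1), resp. $\Psi_n$ (case 2), equal to $B\circ\iota$. The divisor $\lambda^\perp$ pulls back to the simple zero divisor of $\langle v,\lambda\rangle$. For $x$ of norm $-N_0$, the vectors as in Step 4 on the complex line of $x$ are $\zeta x,\zeta\theta^{-1}x$ with $\zeta\in\mu_6$ ($x$ is primitive); these $12$ vectors span $6$ distinct real lines, because $\theta$ has argument $90^\circ$ and units have arguments in $60^\circ\mathbb Z$. So the order along each mirror is $6$.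

**Step 6: the character $\chi_n$.** On $\mu_6$ it is $\zeta^{-6w_1}=1$. Let $\sigma$ be a reflection of determinant $\zeta$ in a norm $-1$ vector $r$ and $z=\langle v,r\rangle$; then $z\circ\sigma=\zeta z$. Write $\Phi_n=z^6u$ with $u\neq0$ generically on the mirror; then $\Phi_n\circ\sigma=\zeta^6z^6(u\circ\sigma)$, and comparing on the mirror gives $\chi_n(\sigma)=1$. If $\sigma$ is a norm $-2$ reflection, $\Phi_n\ne0$ at a generic fixed vector by Lemma 4.2(d), so $\chi_n(\sigma)=1$. $\square$

Put $\kappa_n=5w_1+w_2-(n+1)$. The numbers are: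

| $n$ | 2 | 3 | 4 | 5 | 6 | 7 |
|---|---|---|---|---|---|---|
| $6w_1$ | 36 | 30 | 24 | 18 | 12 | 6 |
| $w_2$ | 9 | 45 | 75 | 99 | 117 | 129 |
| $\kappa_n$ | 36 | 66 | 90 | 108 | 120 | 126 |

## 6. Forms as sections of reflexive sheaves on the Baily–Borel compactification

In this section $n\ge2$ is arbitrary. By Baily–Borel, $R_n$ is a finitely generated normal domain of dimension $n+1$, and $X=X_n=\operatorname{Proj}R_n$ is normal projective, the disjoint union of $X^\circ=\Gamma_n\backslash\mathbb B^n$ and finitely many points, the cusps, one for each $\Gamma_n$-orbit of isotropic lines $Ec$. Neighborhoods of the cusp of $c$ are the images of $\{\langle v,v\rangle>K|\langle v,c\rangle|^2\}$, $K\gg0$, which there agree with quotients by the stabilizer of $Ec$. By GAGA we pass freely between algebraic and analytic coherent sheaves.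

For a finite-order character $\chi$ and $j\in\mathbb Z$ let $\mathcal M_{j,\chi}$ be the sheaf on $X$ whose sections over $U$ are the holomorphic $f$ on the preimage of $U\cap X^\circ$ in $\mathcal A$ with $f(tv)=t^{-j}f(v)$ and $f(\gamma v)=\chi(\gamma)f(v)$. So $H^0(X,\mathcal M_{j,\chi})=M_j(\Gamma_n,\chi)$.

**Step 1: neat covers.** The purpose is to compare with a compactification where forms make up line bundles. A group is **neat** if for each of its elements the eigenvalues generate a torsion-free subgroup of $\mathbb C^*$; so a neat group has no nontrivial element of finite order, while unipotent elements such as $z\mapsto z+\theta$ are allowed. Choose a neat normal subgroup $\Gamma'\subset\ker\chi$ of finite index in $\Gamma_n$, with Baily–Borel compactification $X'$ and $\pi:X'\to X$. Stabilizers of points of $\mathbb B^n$ in $\Gamma_n$ are finite, so $\Gamma'$ acts freely on $\mathbb B^n$. An element of $\Gamma'$ stabilizing $Ec$ acts through finite groups on $c$, on the definite lattice $c^\perp/c$ and on $L_n/c^\perp$; being neat, it is unipotent, fixes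 $c$ and acts trivially on $c^\perp/c$. So $\langle v,c\rangle^{-j}$, which has no zero on $\mathcal A$, is a weight $j$ form for the stabilizer $\Gamma'_c$ near the cusp. As $X'$ is normal and cusps have codimension $\ge2$, functions extend over cusps, and the weight $j$ forms for $\Gamma'$ make up an invertible sheaf $\lambda'^{\,j}$ on $X'$, with $\lambda'$ the case $j=1$; $\lambda'$ is ample (Baily–Borel).

**Step 2: the polarization.** We find a weight in which forms make up a line bundle on $X$ itself. Let $G_v$ be the stabilizer of a line $[v]\in\mathbb B^n$ in $\Gamma_n$, a finite group, and $m=|\Gamma_n/\Gamma'|$. If $g\in G_v$, $gv=\alpha v$, then $g^m\in\Gamma'$ has finite order, so $g^m=1$ and $\alpha^m=1$. Let $N_1$ be a multiple of $6m$. For a linear form $\ell$ with $\ell(v)\ne0$ the sum $\sum_{g\in G_v}(\ell\circ g)^{-N_1}$ has value $|G_v|\,\ell(v)^{-N_1}\ne0$ at $v$, so $\mathcal M_{N_1,1}$ is invertible at $[v]$. At a cusp, $\langle v,c\rangle^{-N_1}$ is invariant under the stabilizer of $Ec$, as $6\mid N_1$. So $\mathcal M_{N_1,1}$ is invertible, and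 $\pi^*\mathcal M_{N_1,1}=\lambda'^{N_1}$ with $\pi$ finite, so $\mathcal M_{N_1,1}$ is ample. We choose $N_1$ so that it is also globally generated, and put $\lambda=\frac1{N_1}[\mathcal M_{N_1,1}]$.

**Step 3: coherence and reflexivity.** We show that $\mathcal M_{j,\chi}$ is the sheaf of a Weil divisor. It consists of the $\chi$-equivariant sections of $\pi_*\lambda'^{\,j}$, the image of an averaging projector of the finite group $\Gamma_n/\Gamma'$, so it is coherent. It is torsion free of rank $\le1$, and its sections extend over closed analytic sets of codimension $\ge2$, by Hartogs on $\mathcal A$ and by definition at the cusps. *Assume from now on, whenever $\mathcal M_{j,\chi}$ is said to be reflexive, that $\chi$ is trivial on $\mu_6$ and on all reflections, and that $j\in6\mathbb Z$.* The fixed loci in $\mathbb B^n$ of the elements of $\Gamma_n$ are locally finite unions of linear sections. Remove those of codimension $\ge2$ and all intersections of two different mirrors. At the remaining $[v]$, by Lemma 4.2(b), $G_v$ is $\mu_6$ or is generated by $\mu_6$ and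 the reflections in one mirror through $v$. There $gv=\alpha v$ with $\alpha\in\mu_6$ and $\chi(g)=1$, so $\chi(g)^{-1}\alpha^{-j}=1$. The local form $\sum_{g\in G_v}\chi(g)^{-1}(\ell\circ g)^{-j}$ has character $\chi$ and value $|G_v|\ell(v)^{-j}\ne0$ at $v$. So in codimension $1$, $\mathcal M_{j,\chi}$ is invertible, generated by forms without zeros. Hence $\mathcal M_{j,\chi}$ is reflexive of rank $1$: $\mathcal M_{j,\chi}=\mathcal O_X(D_{j,\chi})$ for a Weil divisor $D_{j,\chi}$. If $\chi^m=1$ and $N_1\mid mj$, the multiplication $\mathcal M_{j,\chi}^{[m]}\to\mathcal M_{mj,1}=\mathcal M_{N_1,1}^{mj/N_1}$ from the reflexive power is an isomorphism in codimension $1$, hence an isomorphism. So $D_{j,\chi}$ is $\mathbb Q$-Cartier and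
$$D_{j,\chi}\sim_{\mathbb Q}j\lambda.\tag{4}$$

## 7. For $2\le n\le7$ the variety $X_n$ is a klt Fano variety

Recall that a normal variety $X$ with $K_X$ $\mathbb Q$-Cartier is **klt** if for each exceptional divisor $F$ over $X$, on a normal model $f:Y\to X$, the discrepancy $a(F,X)$ in $K_Y=f^*K_X+a(F,X)F$ (near the generic point of $F$) is $>-1$; for a pair $(X,D)$ discrepancies are defined with $K_X+D$ in place of $K_X$. The plane quotient $\mathbb C^2/\pm1$ is klt: its exceptional curve $F$ has $F^2=-2$ and $K\cdot F=0$, so its discrepancy is $0$. A non-example is in the proof below: over a cusp of the neat cover $X'$ there is a divisor of discrepancy exactly $-1$. So a covering argument alone does not give klt; the ramification must help.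

**Proposition 7.1.** Let $2\le n\le7$. $X$ is klt and $K_X\sim_{\mathbb Q}-\kappa_n\lambda$. Consequently, with $\chi$ trivial on $\mu_6$ and on the reflections, for $j\in6\mathbb Z$ with $j>-\kappa_n$, $H^i(X,\mathcal M_{j,\chi})=0$ for $i>0$; and all $\mathcal M_{j,\chi}$ ($j\in6\mathbb Z$) are Cohen–Macaulay.

**Step 1: the canonical class.** We express it through $\lambda$ and the mirrors, and use $\Phi_n,\Psi_n$ to remove the mirrors. Choose $\Gamma'$ in the kernels of the characters of $\Phi_n$ and $\Psi_n$ too. Let $B_1,B_2\subset X$ be the reduced images of the norm $-1$, $-2$ mirrors and $H_1',H_2'\subset X'$ the reduced mirror divisors. Locally on $X'^\circ$ the map $\pi$ is $\mathbb B^n\to\mathbb B^n/G_v$, because $\Gamma'$ acts freely. At a generic point of a norm $-1$ mirror, $G_v/\mu_6$ is cyclic of order $6$, at a generic point of a norm $-2$ mirror it has order $2$ (Lemma 4.2), and outside the mirrors it is trivial in codimension $1$. So $\pi^*B_1=6H_1'$, $\pi^*B_2=2H_2'$, and there is no other ramification in codimension one. For suitable $m>0$, $\Phi_n^m,\Psi_n^m\in R_n$;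 on $X'$ their divisors are $6mH_1'$ and $6mH_2'$, so on $X$ they are $mB_1$ and $3mB_2$. Hence $B_1,B_2$ are $\mathbb Q$-Cartier, with
$$B_1\sim_{\mathbb Q}6w_1\lambda,\qquad B_2\sim_{\mathbb Q}2w_2\lambda .$$
Let $\Omega$ be the contraction of $dv_0\wedge\dots\wedge dv_n$ with the Euler field. It is homogeneous of degree $n+1$, and $\gamma^*\Omega=\det(\gamma)\Omega$ with $\det\gamma\in\mu_6$. For nonzero $g\in M_{6N'(n+1)}(\Gamma_n)$ the form $g\,\Omega^{\otimes6N'}$ is invariant under $\Gamma_n$ and $\mathbb C^*$, so it is a pluricanonical form on $\mathbb B^n$ that descends to $X'$ with divisor $\mathrm{div}(g)$, and to a rational pluricanonical form on $X$. As $K_{X'}=\pi^*(K_X+\frac56B_1+\frac12B_2)$ in codimension $1$ by Riemann–Hurwitz, comparing divisors gives $K_X+\frac56B_1+\frac12B_2\sim_{\mathbb Q}(n+1)\lambda$. Hence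
$$K_X\sim_{\mathbb Q}(n+1-5w_1-w_2)\lambda=-\kappa_n\lambda .$$

**Step 2: a resolution of $X'$.** This gives the discrepancies upstairs. Near a cusp take $c,d$ spanning a copy of $H$ and coordinates $v=zc+d+y$, with $y\in\mathbb C^{n-1}$ in the complement. The group $\Gamma'_c$ acts by $y\mapsto y+x$ and $z\mapsto z+{}$(affine function of $y$), its center being the translations of $z$ by $ih\mathbb Z$ for some $h>0$. Divide by the center using $\mathsf q=e^{-2\pi z/h}$, add $\mathsf q=0$, and divide by the lattice $\Gamma'_c/\mathrm{center}$, which acts freely by translations in $y$. This is the toroidal compactification $p:\widetilde X'\to X'$ (Ash–Mumford–Rapoport–Tai); it is smooth, and $p^{-1}(\text{cusps})=Z=\bigsqcup Z_{c'}$ is a disjoint union of abelian varieties, one for each cusp $c'$ of $X'$. For $\gamma\in\Gamma'$, $\det\gamma$ is a root of unity in the group generated by the eigenvalues of $\gamma$, so $\det\gamma=1$. So $\langle v,c\rangle^{-(n+1)}\Omega$ generates $K_{X'}$ near the cusp, and $K_{X'}=(n+1)\lambda'$. On $\langle v,c\rangle=1$, $\Omega$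 is up to a constant $dz\wedge dy_1\wedge\dots\wedge dy_{n-1}$, and $dz$ is a multiple of $d\mathsf q/\mathsf q$. Hence
$$K_{\widetilde X'}+Z=p^*\big((n+1)\lambda'\big)=p^*K_{X'} .$$
So $Z_{c'}$ has discrepancy $-1$ over $X'$, as announced.

**Step 3: the ramification passes through every cusp.** This is the gain. We have $\pi^*K_X=K_{X'}-\mathrm{Ram}$ with $\mathrm{Ram}=5H_1'+H_2'=\frac56\mathrm{div}\,\Phi_n+\frac16\mathrm{div}\,\Psi_n$ on $X'$. Write $p^*\mathrm{Ram}=\widetilde{\mathrm{Ram}}+\sum e_{c'}Z_{c'}$ with the strict transform $\widetilde{\mathrm{Ram}}$. Claim: $e_{c'}>0$. Let $c$ be primitive isotropic defining $c'$. By Lemma 4.1(a), $c^\perp/c$ is negative definite unimodular, of rank $n-1\in[1,6]$. By Lemma 4.1(c) it contains a vector of norm $-1$ or $-2$, which lifts to $r\in c^\perp\subset L_n$ of the same norm. Choose $d'\in r^\perp\otimes\mathbb C$ with $\langle d',c\rangle\ne0$, scaled so that $\mathrm{Re}\langle c,d'\rangle>0$. The points $tc+d'$ are on the mirror of $r$. For $t\to+\infty$ their norm $2t\,\mathrm{Re}\langle c,d'\rangle+\langle d',d'\rangle$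 tends to $\infty$ while $\langle tc+d',c\rangle$ is constant, so they tend to the cusp. So $\Phi_n^m$ or $\Psi_n^m$, a section of a line bundle on $X'$ vanishing on this mirror, vanishes at the cusp, and its pullback vanishes along $Z_{c'}$. As both coefficients $\frac56,\frac16$ are positive and both divisors effective, $e_{c'}>0$.

**Step 4: $X$ is klt.** We combine, then descend. By Steps 2 and 3,
$$p^*(K_{X'}-\mathrm{Ram})=K_{\widetilde X'}+\sum(1-e_{c'})Z_{c'}-\widetilde{\mathrm{Ram}} .$$
The divisor $\sum(1-e_{c'})Z_{c'}$ has smooth disjoint components and coefficients $<1$, so all discrepancies of $(\widetilde X',\sum(1-e_{c'})Z_{c'})$ are $>-1$, including those of its own components; subtracting the effective $\widetilde{\mathrm{Ram}}$ only increases discrepancies. So all discrepancies of $(X',-\mathrm{Ram})$ are $>-1$. Now let $F$ be a divisor over $X$ on a normal model $f:Y\to X$, let $h:Y'\to Y$ be the normalization of $Y$ in the function field of $X'$ (it maps to $X'$), and $F'\subset Y'$ a component over $F$ with ramification index $e$. Near the generic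 point of $F'$, $K_{Y'}=h^*K_Y+(e-1)F'$ and $h^*K_Y=h^*f^*K_X+e\,a(F,X)F'$, where $h^*f^*K_X$ is the pullback of $\pi^*K_X=K_{X'}-\mathrm{Ram}$. So
$$a(F',X',-\mathrm{Ram})+1=e\,(a(F,X)+1)$$
(cf. Kollár–Mori, *Birational Geometry of Algebraic Varieties*, Prop. 5.20). Hence $a(F,X)>-1$.

**Step 5: vanishing and Cohen–Macaulayness.** These are the two consequences we use. Kawamata–Viehweg vanishing (Kawamata–Matsuda–Matsuki, *Introduction to the minimal model problem*, Thm. 1-2-5) says: for $X$ projective klt and $D$ a $\mathbb Q$-Cartier Weil divisor with $D-K_X$ ample, $H^i(X,\mathcal O_X(D))=0$ for $i>0$. By (4), $D_{j,\chi}-K_X\sim_{\mathbb Q}(j+\kappa_n)\lambda$, ample for $j>-\kappa_n$. Next, locally let $m$ be the index of $D=D_{j,\chi}$. The index-one cover, the spectrum of $\bigoplus_{i=0}^{m-1}\mathcal O_X(iD)$, is étale over $X$ in codimension $1$, hence klt, hence Cohen–Macaulay (Kollár–Mori, Prop. 5.20 and Thm. 5.22). Its pushforward to $X$ is a Cohen–Macaulay sheaf, and $\mathcal O_X(D)$ is a direct summand. $\square$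

## 8. Restriction to a mirror: stalks, cusps, and surjectivity for $n\ge3$

Let $2\le n\le7$, fix $r$ of norm $-1$ and identify $r^\perp=L_{n-1}$ and $\Gamma_{n-1}=\mathrm U(r^\perp)\subset\Gamma_n$, acting trivially on $r$. Let $\chi=\chi_n$, and write $\chi|$ for its restriction to $\Gamma_{n-1}$. If $n-1\ge2$, $\chi|$ is trivial on the reflections of $\Gamma_{n-1}$, which are reflections of $\Gamma_n$, and on the scalars of $r^\perp$, each of which is a scalar of $V$ times a reflection in $r$ or the identity. For $n=2$ we shall only use $\chi_2=1$, proved in Section 9 independently of the present section; so in this section $\chi=1$ if $n=2$. On $X_1$ the sheaf $\mathcal M^{(1)}_k$ is defined as in Section 6, with the condition that $f\cdot\langle v,c\rangle^k$ is bounded near the cusp.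

**Step 1: the map $\nu:X_{n-1}\to X_n$.** We realize restriction geometrically. Restriction maps $R_n$ to $R_{n-1}$: for $n\ge3$ by Koecher, for $n=2$ by Lemma 3.1(a) (the choice of $r$ does not matter, by transitivity). Choose $N_1$ suitable as in Section 6 for $n$ and for $n-1$, with $\mathcal M_{N_1,1}$ very ample on $X_n$. For $n-1=1$, $\mathcal M^{(1)}_{N_1}$ is invertible by the same averaging, and it is ample because its section $\Delta^{N_1/6}$ has a zero, at the cusp. For each interior point $[w]$ of $X_{n-1}$ some $f\in M_{N_1}(\Gamma_n)$ has $f(w)\ne0$. At a cusp of $X_{n-1}$, given by $c\in r^\perp$, some $f\in M_{N_1}(\Gamma_n)$ has $\lim f(v)\langle v,c\rangle^{N_1}\ne0$ at the cusp of $c$ in $X_n$, and the same limit is computed on $r^\perp$. So the restricted forms of weight $N_1$ have no common zero, and they define a morphism $\nu:X_{n-1}\to X_n$, which sends the class of $[w]$ to the class of $[w]$ and cusps to cusps. It pulls the ample $\mathcal M_{N_1,1}$ back to the ample sheaf of the same weight; so $\nu$ contracts no curve and is finite.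

**Step 2: an exact sequence.** Let $k\in6\mathbb Z$, $i\in\mathbb Z$ and $\mathcal N=\nu_*\mathcal M^{(n-1)}_{k,\chi^i|}$, a coherent sheaf without nonzero sections supported at points. We compute the kernel of the restriction $\mathcal M_{k,\chi^i}\to\mathcal N$. A section $f$ over $U$ vanishing on $r^\perp$ vanishes on all norm $-1$ mirrors over $U$, by transitivity (Lemma 4.1(b)). It is invariant under the reflections of order $6$, so in the expansion in the coordinate $x$ of $xr+w$ only powers of $x^6$ occur, and the vanishing order is divisible by $6$. So $f$ is divisible by $\Phi_n$, whose divisor is $6$ times the mirrors. Let $\mathcal Q$ be the image of the restriction. Then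
$$0\to\mathcal M_{k-6w_1,\chi^{i-1}}\xrightarrow{\ \Phi_n\ }\mathcal M_{k,\chi^i}\to\mathcal Q\to0,\qquad\mathcal Q\hookrightarrow\mathcal N.\tag{5}$$

In the next lemma $G(6,1,s)$ is the group of monomial $s\times s$ matrices with entries in $\mu_6$. Its invariants are the polynomials in the elementary symmetric functions of $x_1^6,\dots,x_s^6$; for $s=2$, in $x_1^6+x_2^6$ and $x_1^6x_2^6$.

**Lemma 8.1.** $\mathcal Q_x=\mathcal N_x$ at every interior point $x\in X_n^\circ$ ($2\le n\le7$).

*Proof.* If $x\notin\nu(X_{n-1})$, both stalks are $0$. Let $x=[v]$ with $v\in r^\perp\otimes\mathbb C$, and let $r=r_1,\dots,r_s$ represent all norm $-1$ vectors orthogonal to $v$, up to units. By Lemma 4.2(c) they are mutually orthogonal, so $L_n=\bigoplus\mathcal Or_i\oplus L'$ with $v\in L'\otimes\mathbb C$. The stabilizer $G_v$ of the line $[v]$ permutes the $r_i$ up to units, so $G_v=G(6,1,s)\times\mathrm U(L')_{[v]}$, a finite group. The factor $G(6,1,s)$ fixes $v$ and is generated by the reflections in the $r_i$ and in the norm $-2$ vectors $r_i-r_j$, so $\chi=1$ on it.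

*The fiber.* Let $w\in\mathcal A_{n-1}$ and $\gamma\in\Gamma_n$ with $\gamma w\in\mathbb C^*v$. Then $\gamma r\perp v$, so $\gamma r$ is a unit times some $r_l$, and some $h\in G(6,1,s)$ has $h\gamma r=r$. So $h\gamma$ restricts to an element of $\Gamma_{n-1}$ taking $[w]$ to $[v]$. Hence $\nu^{-1}(x)$ is the single point $[v]$, whose line stabilizer in $\Gamma_{n-1}$ is $G(6,1,s-1)\times\mathrm U(L')_{[v]}$.

*The stalks.* The point $[v]$ has a $G_v$-stable neighborhood in $\mathbb B^n$ that meets its $\Gamma_n$-translates only for elements of $G_v$. So $\mathcal M_{k,\chi^i,x}$ consists of germs along $\mathbb C^*v$ of functions homogeneous of degree $-k$ with $f\circ g=\chi^i(g)f$ for $g\in G_v$. Restrict to the slice $\{u:\langle u,v\rangle=\langle v,v\rangle\}$, which meets each line near $[v]$ once; it has coordinates $(x_1,\dots,x_s)$ for $\sum x_lr_l$ and $w\in L'\otimes\mathbb C$ with $\langle w,v\rangle=\langle v,v\rangle$. If $gv=\mu_gv$, then $\langle gu,v\rangle=\langle u,g^{-1}v\rangle=\mu_g\langle u,v\rangle$, so $\mu_g^{-1}g$ preserves the slice, and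 the condition becomes $F(\mu_g^{-1}gu)=\mu_g^k\chi^i(g)F(u)$. Hence the stalk is the set of germs $F(x,w)$ at $(0,v)$ that are invariant under $G(6,1,s)$ and satisfy
$$F(\mu_g^{-1}x,\mu_g^{-1}gw)=\mu_g^k\chi^i(g)F(x,w)\qquad(g\in\mathrm U(L')_{[v]}).$$
The $G(6,1,s)$-invariant germs are $\mathbb C\{\sigma_1,\dots,\sigma_s,w\}$, with $\sigma_l$ the elementary symmetric functions of the $x_j^6$. Restriction to $x_1=0$ maps $\sigma_l$ to $\sigma_l'$ for $l<s$ and $\sigma_s$ to $0$, so it maps this ring onto $\mathbb C\{\sigma_1',\dots,\sigma_{s-1}',w\}$, the corresponding ring for $\Gamma_{n-1}$. It commutes with the operators $F\mapsto\mu_g^{-k}\chi^i(g)^{-1}F(\mu_g^{-1}x,\mu_g^{-1}gw)$ of the finite group $\mathrm U(L')_{[v]}$. Averaging a preimage over this group shows that the subspaces defined by the last condition are also mapped onto each other. $\square$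

At the cusps the tool is depth: a coherent sheaf $\mathcal F$ has depth $\ge t$ at a point $c$ exactly when its local cohomology $H^i_c(\mathcal F)$ vanishes for $i<t$.

**Lemma 8.2.** Let $3\le n\le7$. Then $\mathcal Q=\mathcal N$, and $M_k(\Gamma_n,\chi_n^i)\to M_k(\Gamma_{n-1},\chi_n^i|)$ is surjective for all $k\in6\mathbb Z_{\ge0}$, $i\in\mathbb Z$.

*Proof.* By Lemma 8.1, $\mathcal N/\mathcal Q$ is supported at cusps. By Proposition 7.1 the first two sheaves in (5) have depth $n$ at a cusp $c$, so $\mathcal Q$ has depth $\ge n-1\ge2$. Moreover $H^0_c(\mathcal N)=0$, so $H^0_c(\mathcal N/\mathcal Q)\hookrightarrow H^1_c(\mathcal Q)=0$, and a sheaf supported at points with this property is $0$. Thus $\mathcal Q=\mathcal N$. Taking global sections in (5), the cokernel of restriction embeds in $H^1(X,\mathcal M_{k-6w_1,\chi^{i-1}})$, which is $0$ by Proposition 7.1, since $k-6w_1\ge-6w_1>-\kappa_n$ by the table. $\square$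

For $n=2$ the depth of $\mathcal Q$ is only known to be $\ge1$, and this is precisely where Section 3 found the lost coefficient.

## 9. The surface case: $R_2=\mathbb C[g_6,g_{12},g_{18}]$

**Step 1: generators of $\Gamma_2$.** We need them to see that there is one cusp and that $\chi_2=1$. Claim: $\Gamma_2$ is generated by the elements listed in Section 3. Let $\alpha c+\beta d+ye$ be primitive isotropic, $\beta\ne0$. The $T_x$ and $z\mapsto z+\theta$ do not change $\beta$; by them we may assume $|y/\beta|^2\le\frac13$, the squared covering radius of $\mathcal O$, and $|\mathrm{Im}(\alpha/\beta)|\le\frac{\sqrt3}2$. As $2\,\mathrm{Re}(\alpha/\beta)=|y/\beta|^2$, we get $|\alpha/\beta|^2\le\frac1{36}+\frac34<1$, and the swap lowers the nonnegative integer $|\beta|^2$. When $\beta=0$, also $y=0$. So every primitive isotropic vector is moved to a unit times $c$; together with the stabilizer of $Ec$ found in Section 3 this proves the claim. In particular there is one cusp.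

**Step 2: $\chi_2=1$.** This makes $\Phi_2$ a modular form. By Proposition 5.1, $\chi_2$ is trivial on scalars and reflections, among them the swap and $y\mapsto\zeta y$. Composing, $T_xT_{x'}$ is $y\mapsto y+x+x'$, $z\mapsto z+(\bar x+\bar x')y+\alpha_x+\alpha_{x'}+\bar xx'$. So the commutator of $T_1$ and $T_\omega$ is $z\mapsto z\pm(\omega-\bar\omega)=z\pm\theta$, and $\chi_2$ is trivial on $z\mapsto z+\theta$. Modulo these translations $T_xT_{x'}\equiv T_{x+x'}$, and conjugation by $y\mapsto\zeta y$ takes $T_x$ to $T_{\zeta x}$. So $\chi_2(T_{(1-\zeta)x})=1$ for all $x\in\mathcal O$. For $\zeta=e^{\pi i/3}$, $1-\zeta$ is a unit. Hence $\chi_2=1$.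

**Step 3: the image of $R_2\to R_1$.** Take $r=e$ in Section 8. By Lemma 8.1, $\mathcal Q=\mathcal N$ at interior points. At the cusp, trivializing by $\langle v,c\rangle^{-k}$ and using Lemma 3.1(c), $\mathcal Q_{\rm cusp}\subset\mathcal N_{\rm cusp}=\mathbb C\{q\}$ is the set of series without $q^1$-term. For $k>0$, $H^1(X_2,\mathcal M_{k-36,1})=0$, because $k-36>-36=-\kappa_2$. So by (5) the image in weight $k$ is $H^0(\mathcal Q)$: the set of all $F\in R_1$ of weight $k$ without $q^1$-term. Let $A'=a^6-36\Delta=1+0q+\cdots$. Then $R_1=\mathbb C[A',\Delta]$, and the $q^1$-coefficient of $\sum_jc_jA'^{m-j}\Delta^j$ is $c_1$. So the image is spanned by the monomials with $j\ne1$: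
$$\operatorname{im}(R_2\to R_1)=\mathbb C[A',\Delta^2,\Delta^3].$$

**Step 4: the relation that produces $\Phi_2$.** Lift $A',\Delta^2,\Delta^3$ to $g_6,g_{12},g_{18}\in R_2$. The kernel of restriction is $\Phi_2R_2$, so by induction on the weight $R_2=\mathbb C[g_6,g_{12},g_{18},\Phi_2]$, where $\Phi_2$ has weight $36$. One generator is superfluous: $g_{18}^2-g_{12}^3$ has weight $36$ and restricts to $0$, so it equals $\epsilon\Phi_2$ with $\epsilon\in\mathbb C$. Suppose $\epsilon=0$. Then $t=g_{18}/g_{12}$ satisfies $t^2=g_{12}$, so $t$ is holomorphic, $t\in M_6(\Gamma_2)$, and $t$ restricts to $\Delta^3/\Delta^2=\Delta$, which has a $q^1$-term. This contradicts Step 3. So $\epsilon\ne0$ and $R_2=\mathbb C[g_6,g_{12},g_{18}]$; the generators are algebraically independent since $\dim R_2=3$. This is Theorem A for $n=2$.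

## 10. From $n=2$ to $n=7$: proof of Theorem A

Let $3\le n\le7$; assume that $R_{n-1}$ is as in Theorem A and that $\chi_{n-1}=1$.

**Step 1: $\chi_n|_{\Gamma_{n-1}}=1$.** We compare $\Phi_n$ with $\Phi_{n-1}$ through the leading coefficient along the mirror. Write $\Phi_n(xr+w)=x^6(\Phi^\circ(w)+O(x))$, $w\in\mathcal A_{n-1}$. Near $w_0\in\mathcal A_{n-1}$, $\Phi_n$ is a unit times $\prod\langle v,r_l\rangle^6$ over the norm $-1$ mirrors through $w_0$, which are mutually orthogonal by Lemma 4.2(c); one of them is $r^\perp$ with $\langle xr+w,r\rangle=-x$, and the other $r_l$ lie in $r^\perp$. So $\Phi^\circ$ is holomorphic with divisor $6$ times the sum of the norm $-1$ mirrors of $r^\perp$. Its weight is $6(8-n)+6=6(8-(n-1))$, and its character is $\chi_n|_{\Gamma_{n-1}}$. A suitable power of $\Phi^\circ/\Phi_{n-1}$ is an invariant holomorphic function of weight $0$, hence constant ($n-1\ge2$, Koecher). So $\Phi^\circ/\Phi_{n-1}$ is a nonzero constant, and $\chi_n|_{\Gamma_{n-1}}=\chi_{n-1}=1$.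

**Step 2: $\chi_n=1$.** We extend the constant $1$. By Lemma 8.2 with $k=0$, $i=1$, the map $M_0(\Gamma_n,\chi_n)\to M_0(\Gamma_{n-1})=\mathbb C$ is surjective. A nonzero element of $M_0(\Gamma_n,\chi_n)$ has a power in $M_0(\Gamma_n)=\mathbb C$, so it is constant, and $\chi_n=1$.

**Step 3: freeness.** Now $\Phi_n\in R_n$ has weight $6(8-n)$, and by (5) and Lemma 8.2 with $i=0$ the sequence
$$0\to\Phi_nR_n\to R_n\to R_{n-1}\to0$$
is exact. Lift generators of the polynomial algebra $R_{n-1}$ to homogeneous $g_1,\dots,g_n$. By Lemma 2.1, $R_n=\mathbb C[g_1,\dots,g_n,\Phi_n]$ is a polynomial algebra. Starting from the weights $6,12,18$ for $n=2$, one adds $30,24,18,12,6$ for $n=3,4,5,6,7$. $\blacksquare$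

So for $E=\mathbb Q(\sqrt{-3})$ and $\Gamma=\mathrm U(L_6)$ or $\mathrm U(L_7)$ the algebra $M_*(\Gamma)$ is free with $n=6$, resp. $n=7$, and the conjecture is disproved.

One can test the table. If the weights are $6a_0,\dots,6a_n$, then $X_n$ is the weighted projective space $\mathbb P(a_0,\dots,a_n)$. The $a_i$ include $1,2,3$, so any $n$ of them have greatest common divisor $1$, and $K=\mathcal O(-\sum a_i)$, which is $-\sum6a_i\,\lambda$. So $\kappa_n$ must be the sum of the weights; the sums are $36,66,90,108,120,126$, as in Section 5.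

## 11. The lattice $E_8\otimes\mathcal O$ and non-freeness for $n\ge8$

**Proof of Theorem B.** $L\cong L_n$ by Lemma 4.1(b), and freeness for $2\le n\le7$ is Theorem A. Let $n\ge8$ and suppose that $R=R_n$ is free. Lemmas 4.1(a),(b) and 4.2 and Section 6 hold for all $n\ge2$ and may be used.

**Step 1: freeness forces the stabilizers of vectors to be reflection groups.** We identify the quotient $\Gamma_n\backslash\mathcal A$ with an open part of $\operatorname{Spec}R$. Let $Y^\circ$ be the part of $\operatorname{Spec}R\setminus\{0\}$ over $X^\circ$ (where $0$ is the vertex), and $\varphi:\Gamma_n\backslash\mathcal A\to Y^\circ$ the map sending $v$ to evaluation at $v$. It is holomorphic, compatible with the $\mathbb C^*$-actions ($t$ acting on degree $k$ by $t^{-k}$), and lies over the identity of $X^\circ$. Over $x=[v]$ the two sides are single orbits $\mathbb C^*/\mu_e$ and $\mathbb C^*/\mu_{e'}$. Here $\mu_e$ is the group of scalars by which the line stabilizer $G_v$ acts on $v$, and $e'=\gcd\{k:\exists f\in R_k,\ f(v)\ne0\}$; the second fiber is one orbit because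 the quotient of $R$ by the homogeneous prime of $x$ is spanned by powers $t^k$ of one variable, for $k$ in a semigroup. So $\varphi$ is surjective.

If $f\in R_k$, $f(v)\ne0$ and $gv=\alpha v$, then $f(v)=f(gv)=\alpha^{-k}f(v)$; so $e\mid e'$. Conversely, averaging $\ell^{-e}$ over $G_v$ gives a local section of $\mathcal M_{e,1}$ at $x$ not vanishing at $v$. For $l\gg0$ the sheaf $\mathcal M_{e,1}\otimes\mathcal M_{N_1,1}^l=\mathcal M_{e+lN_1,1}$ is globally generated, so not all its global sections vanish at $v$: some $f\in R_{e+lN_1}$ has $f(v)\ne0$. Also some $f\in R_{N_1}$ has $f(v)\ne0$. So $e'\mid e$, hence $e'=e$, and $\varphi$ is bijective. A holomorphic bijection between normal complex spaces of the same pure dimension is biholomorphic; both sides are normal, so $\varphi$ is an isomorphism.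

As $R$ is free, $\operatorname{Spec}R$ is an affine space, so $\Gamma_n\backslash\mathcal A$ is smooth. At the image of $v$ it is locally $(V/\Gamma_v,0)$, after translating by $v$, where the stabilizer $\Gamma_v$ of the vector $v$ is finite and acts linearly. By the Chevalley–Shephard–Todd theorem, $\Gamma_v$ is generated by elements fixing a hyperplane of $V$ pointwise. As $\Gamma_v$ fixes $v$, these hyperplanes contain the positive vector $v$; so the generators are reflections in the sense of Section 4. This holds for every $v\in\mathcal A$.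

**Step 2: a stabilizer that is not a reflection group.** Let $P=E_8\otimes_{\mathbb Z}\mathcal O$ with the Hermitian extension of the $E_8$ form. It is unimodular, and for $x,y\in E_8$ the norm of $x+\omega y$ is
$$|x|^2+|y|^2-(x,y)=\tfrac12(|x|^2+|y|^2+|x-y|^2)\ge2\qquad\text{for }(x,y)\ne0,$$
because at least two of $x,y,x-y$ are nonzero and nonzero vectors of $E_8$ have $|x|^2\ge2$. By Lemma 4.1(b), $L_n\cong P(-1)\oplus M$ with $M=\langle1\rangle$ for $n=8$ and $M=L_{n-8}$ for $n\ge9$. Choose $v\in M\otimes\mathbb C$ of positive norm lying in no proper $E$-rational subspace of $M\otimes\mathbb C$; there are countably many of these, so such $v$ exist. If $gv=v$, the $E$-rational subspace $\ker(g-1)$ contains $v$, so it contains $M$; hence $\Gamma_v=\mathrm U(P(-1))$. A reflection in $\Gamma_v$ has its primitive root in $M^\perp=P(-1)$, which has no norm $-1$ vectors, so by Lemma 4.2(a) its determinant is $-1$. Thus a group generated by reflections in $\Gamma_v$ has determinants $\pm1$ only. But $\omega\cdot\mathrm{id}_P\in\Gamma_v$ has determinant $\omega^8=\omega^2\ne\pm1$.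 So $\Gamma_v$ is not generated by reflections, contradicting Step 1. $\blacksquare$

## 12. A sixth root of $\Phi_n$: proof of Corollary C

Let $3\le n\le7$.

**Step 1: the root.** We extract $J$ with $J^6=\Phi_n$. Fix $v_0\in\mathcal A$; as $v_0^\perp$ is negative definite, $\langle v,v_0\rangle\ne0$ on $\mathcal A$, so $\Phi_n=\langle v,v_0\rangle^{-6(8-n)}\phi([v])$ with $\phi$ holomorphic on $\mathbb B^n$. The divisor of $\phi$ is $6D$. On the contractible Stein manifold $\mathbb B^n$ every divisor is principal and every nowhere zero function has a sixth root; so with $D=\mathrm{div}(h)$, $\phi/h^6$ is a sixth power, and so is $\phi$. Hence there is a holomorphic $J$ on $\mathcal A$, homogeneous of degree $-(8-n)$, with $J^6=\Phi_n$.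

**Step 2: the subgroup.** As $\chi_n=1$, $(J\circ\gamma)^6=J^6$, so $J\circ\gamma=\psi(\gamma)J$ with a constant $\psi(\gamma)$, and $\psi$ is a character with $\psi^6=1$. Since $J$ vanishes simply on norm $-1$ mirrors, $\psi(\sigma)=\zeta$ for the reflection $\sigma$ of determinant $\zeta\in\mu_6\setminus\{1\}$ in a norm $-1$ vector. So $\psi$ maps onto $\mu_6$, and $\Gamma_n'=\ker\psi$ has index $6$.

**Step 3: its ring.** The group $\Gamma_n/\Gamma_n'\cong\mu_6$ acts on $M_*(\Gamma_n')$, which decomposes as $\bigoplus_{i=0}^5M_*(\Gamma_n,\psi^i)$. If $f\in M_*(\Gamma_n,\psi^i)$, then $f\circ\sigma=\zeta^if$ for the reflections $\sigma$ above, so the vanishing order of $f$ along norm $-1$ mirrors is $\equiv i$ mod $6$, in particular $\ge i$. So $f/J^i$ is holomorphic and invariant, and $f\in J^iR_n$. Hence, with $R_n=\mathbb C[g_1,\dots,g_n,\Phi_n]$ and $\Phi_n=J^6$,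
$$M_*(\Gamma_n')=R_n[J]=\mathbb C[g_1,\dots,g_n,J],$$
which is free, since it has dimension $n+1$. Its weights are those of $R_n$ with one weight $6(8-n)$, that of $\Phi_n$, replaced by $8-n$, that of $J$. $\blacksquare$
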